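# Chessboards, equivariant maps, and transversal Kneser hypergraphs for composite $r$

## 1. Three chessboards and an apex

Fix an integer $r\ge 2$ and let $G=S_r$ be the symmetric group. We start with a finite simplicial complex on which $G$ acts, and a sphere on which $G$ acts.

**Definition (chessboard complex).** $\Delta_{r,l}$ has a vertex $(u,i)$ for each column $u\in[l]$ and row $i\in[r]$. A set of vertices is a simplex if no two of its members share a column or a row. Simplices are placements of non-attacking rooks.

For instance, $\Delta_{2,1}$ is two points. $\Delta_{3,2}$ has six vertices and six edges, and it is a hexagon: $(1,1),(2,2),(1,3),(2,1),(1,2),(2,3)$, and back to $(1,1)$.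

**Definition (the complex $T$).** $T=(\Delta_{r,r-1})^{*3}*[r]$, where $*$ is the join and $[r]$ is the complex of $r$ isolated points. Explicitly, the vertices are the triples $(j,u,i)$ with board $j\in\{1,2,3\}$, column $u\in[r-1]$, row $i\in[r]$, and the apexes $a_1,\dots,a_r$. A simplex is a set of vertices containing at most one apex, such that two distinct vertices $(j,u,i)$, $(j,u',i')$ on the same board always have $u\ne u'$ and $i\neq i'$. The group $G$ permutes rows: $\sigma(j,u,i)=(j,u,\sigma(i))$ and $\sigma a_i=a_{\sigma(i)}$.

**Definition (the representation $W_r$).** $W_r=\{x\in\mathbb R^r:\sum x_i=0\}$, with $G$ permuting coordinates. Let $\bar e_i\in W_r$ be the orthogonal projection of the basis vector $e_i$. The kernel of the projection $\mathbb R^r\to W_r$ consists of the constant vectors; in particular $\sum_i\bar e_i=0$, and any $r-1$ of the $\bar e_i$ form a basis of $W_r$. Since $\mathbb R^r$ is $W_r$ plus a trivial line, $\sigma$ acts on $W_r$ with determinant $\operatorname{sgn}\sigma$. We write $S(V)$ for the unit sphere of $V$.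

A simplex of $T$ has at most $r-1$ vertices on each board and at most one apex, so with $N=3(r-1)$ we have $\dim T=N$. Put $U=W_r^{\oplus 3}$; then $\dim U=N$ as well. A generic equivariant map $T\to U$ should therefore have isolated zeros, and removing them equivariantly is a matter of counting. The talk turns on the outcome of the count.

**Lemma 1.** If $r$ is composite, there is a $G$-equivariant map $h:T\to S(U)$.

What is $h$ for? Suppose a finite set contains three classes of size $r-1$ and a class of size $1$, and we choose $r$ pairwise disjoint sets, each meeting each class at most once. Record that element $u$ of the $j$-th large class lies in the $i$-th set by the vertex $(j,u,i)$, and that the single element lies in the $i$-th set by $a_i$. The record is a simplex of $T$. So $h$ says something about $r$-tuples of disjoint "transversal" sets. Several copies of $h$ will be glued to an equivariant map on $r$-tuples of points of a complex $K$, and a theorem of Mabillard and Wagner will turn it into a map from $K$ to a Euclidean space without certain $r$-fold coincidences. That map refutes an inequality for chromatic numbers, stated next.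

## 2. Kneser hypergraphs, the defect, and transversal sets

Let $\mathcal F$ be a system of nonempty subsets of $[n]$ and $r\ge2$.

**Definition (Kneser hypergraph).** $\mathrm{KG}^r(\mathcal F)$ has vertex set $\mathcal F$. Its hyperedges are the sets $\{F_1,\dots,F_r\}$ of $r$ distinct, pairwise disjoint members of $\mathcal F$. Its chromatic number $\chi$ is the least number of colors for the members of $\mathcal F$ such that no hyperedge is monochromatic. (It is $0$ if $\mathcal F=\emptyset$, and $1$ if $\mathcal F\neq\emptyset$ has no hyperedges.)

**Definition (almost $r$-embedding).** A continuous map $f:K\to\mathbb R^d$ from a simplicial complex is an almost $r$-embedding if $f(\sigma_1)\cap\dots\cap f(\sigma_r)=\emptyset$ for all pairwise disjoint faces $\sigma_1,\dots,\sigma_r$ of $K$.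

We write points of $K$ in barycentric coordinates $x=(x(v))_v$; the support of $x$ is the face $\{v:x(v)>0\}$. The condition then says: no $r$ points with pairwise disjoint supports have the same image.

**Definition (topological defect).** Let $K=\{\sigma\subseteq[n]:\text{no }F\in\mathcal F\text{ satisfies }F\subseteq\sigma\}$, the complex whose missing faces are the sets in $\mathcal F$. Then
$$\mathrm{tcd}^r(\mathcal F)=\max\{n-(r-1)(d+1)\},$$
the maximum over all integers $d\ge0$ for which there is an almost $r$-embedding $K\to\mathbb R^d$.

Example: $r=2$, $n=3$, $\mathcal F$ all pairs. No two members are disjoint, so $\chi=1$. The complex $K$ is three points. A map to $\mathbb R^0$ identifies two of them, and an injection to $\mathbb R^1$ does not. So $d=1$ is the least possible value and $\mathrm{tcd}^2(\mathcal F)=3-2=1$.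

**Definition (transversal sets).** Given a partition $[n]=C_1\sqcup\dots\sqcup C_m$ into classes, a set is transversal if it meets each $C_i$ in at most one element. $\mathcal F_{\rm transversal}$ consists of the transversal members of $\mathcal F$.

For $r\ge 2$ let $P(r)$ be the following statement: for every $n$, every system $\mathcal F$ of nonempty subsets of $[n]$ and every partition of $[n]$ into sets of size at most $r-1$,
$$\chi(\mathrm{KG}^r(\mathcal F_{\rm transversal}))\ \ge\ \Big\lceil \tfrac{1}{r-1}\mathrm{tcd}^r(\mathcal F)\Big\rceil .\tag{1}$$

For $r=2$ the classes are singletons, all sets are transversal, and (1) reads $\chi(\mathrm{KG}^2(\mathcal F))\ge \mathrm{tcd}^2(\mathcal F)$. In general, (1) says that we may throw away the non-transversal sets and the lower bound survives. Our source is Florian Frick, "Chromatic numbers of stable Kneser hypergraphs via topological Tverberg-type theorems", arXiv:1710.09434 (2017). It is known that $P(r)$ holds for every prime $r$, and that it fails for every $r$ with at least two distinct prime divisors. The conjecture of that paper is that "the primality of $r$ is required": $P(r)$ should fail for every non-prime $r$. We prove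 this, for all composite $r$ at once. Since every non-prime $r\ge2$ is composite, the first theorem suffices; with the known theorem, $P(r)$ holds if and only if $r$ is prime.

**Theorem A.** Let $r\ge4$ be composite. Put $n=(r-1)(6r+2)+1$ and $k=6(r-1)$. Partition $[n]$ into $6r$ classes of size $r-1$ and $2r-1$ classes of size $1$. Let $\mathcal F$ consist of all $2$-element subsets of classes and all transversal sets of size $k+2$. Then
$$\chi(\mathrm{KG}^r(\mathcal F_{\rm transversal}))=1,\qquad \mathrm{tcd}^r(\mathcal F)\ge r,\qquad\text{so}\quad \Big\lceil\tfrac{\mathrm{tcd}^r(\mathcal F)}{r-1}\Big\rceil\ge2 .$$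

**Theorem B.** Let $r$ be composite and let $c\ge0$, $q\ge1$ be integers. There are $n$, $\mathcal F$ and a partition of $[n]$ into sets of size at most $r-1$ with $\chi(\mathrm{KG}^r(\mathcal F_{\rm transversal}))=c$ and $\mathrm{tcd}^r(\mathcal F)\ge(r-1)c+q$. For $c=0$ one has $\mathcal F_{\rm transversal}=\emptyset$.

So the two sides of (1) can be arbitrarily far apart. In the other direction, prime powers behave well if the classes are smaller.

**Theorem C.** If $r$ is a prime power and all classes have size at most $\frac{r+1}2$, then $\chi(\mathrm{KG}^r(\mathcal F_{\rm transversal}))\ge\lceil \mathrm{tcd}^r(\mathcal F)/(r-1)\rceil$ for every $\mathcal F$. In particular, for $r=4$ the statement is true with class-size bound $2$ and false with bound $3$.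

## 3. Targets of dimension zero and one, by hand

Take the simplest system for a partition into classes of size at most $r-1$: let $\mathcal F$ be the set of all pairs inside classes. Then $K$ is the complex $L$ of all transversal sets, $\mathcal F_{\rm transversal}=\emptyset$, and $\chi=0$. So (1) claims $\mathrm{tcd}^r(\mathcal F)\le0$. In other words, if $n\ge(r-1)(d+1)+1$, there is no almost $r$-embedding $L\to\mathbb R^d$.

For $d=0$ this holds for every $r$: if $n\ge r$, then $r$ different vertices are disjoint faces with the same image.

For $d=1$ it also holds for every $r$. We may discard vertices and assume $n=2r-1$. Let $f:L\to\mathbb R$ be continuous and order the vertices so that $f(v_1)\le\dots\le f(v_{2r-1})$. Call $v_1,\dots,v_{r-1}$ low and $v_{r+1},\dots,v_{2r-1}$ high. Join a low vertex to a high one if they lie in different classes. Hall's condition holds: if a set of low vertices meets two classes, every high vertex is a neighbor of one of its members. If it lies in one class $C$, it has at most $\alpha$ elements, where $\alpha$ counts the low elements of $C$, and it has $r-1-\beta$ neighbors, where $\beta$ counts the high ones; and $\alpha+\beta\le|C|\le r-1$. So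 there is a perfect matching, that is, $r-1$ disjoint edges of $L$. By the intermediate value theorem, the image of each contains $f(v_r)$. Together with the vertex $v_r$ these are $r$ disjoint faces with a common image point.

So with no transversal members, nothing goes wrong in dimensions $0$ and $1$, prime or not, and the bound $r-1$ on class sizes is exactly what the matching uses. A counterexample of this kind must have a larger target dimension.

## 4. Colors as coordinates: small classes and prime powers

A sensible person would first try to prove (1) for prime powers. The method has two parts: turn colors into extra coordinates, which reduces everything to $L$, and then exclude almost $r$-embeddings of $L$ by connectivity. This proves Theorem C, and we will see exactly where it stops. We use two cited results.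

The first is from Björner–Lovász–Vrećica–Živaljević, J. London Math. Soc. 49 (1994): $\Delta_{m,l}$ is $(\nu-2)$-connected for $\nu=\min\{m,l,\lfloor\frac{m+l+1}3\rfloor\}$.

The second is from Volovikov, Math. Notes 59 (1996): let $A=(\mathbb Z/p)^\ell$, let $X,Y$ be fixed-point-free $A$-spaces (no point is fixed by all of $A$) with $\tilde H^i(X;\mathbb F_p)=0$ for $i\le m$ and $Y$ an $m$-dimensional sphere. Then there is no $A$-equivariant map $X\to Y$.

**Proposition 2.** Let $r=p^\ell$ be a prime power, let $[n]$ be partitioned into classes $C_i$ with $|C_i|\le\frac{r+1}2$, and let $L$ be the complex of transversal sets. If $n\ge(r-1)(D+1)+1$, there is no almost $r$-embedding $g:L\to\mathbb R^D$.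

**Step 1: a highly connected space of $r$-tuples.** Let $X$ be the $r$-fold deleted join of $L$: formal convex combinations $\sum_{i=1}^r\lambda_ix_i$ with $x_1,\dots,x_r\in L$ having pairwise disjoint supports (and $x_i$ is ignored when $\lambda_i=0$). A simplex of $X$ assigns some elements $v\in[n]$ to rows in $[r]$ so that two elements of one class never get the same row. Hence $X$ is the join of the complexes $\Delta_{r,|C_i|}$. Put $l=|C_i|$. From $2l\le r+1$ we get $r+l+1\ge3l$, and also $l\le r$, so $\nu=l$ and $\Delta_{r,l}$ is $(l-2)$-connected. A join of $(l_i-2)$-connected complexes is $(\sum l_i-2)$-connected, so $X$ is $(n-2)$-connected.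

**Step 2: an almost $r$-embedding would give a forbidden map.** Given $g$, send $\sum\lambda_ix_i$ to $(\lambda_i,\lambda_ig(x_i))_{i=1}^r\in(\mathbb R^{D+1})^r$ and project to $W_r^{\oplus(D+1)}$. This is continuous and equivariant. It vanishes only if all $(\lambda_i,\lambda_ig(x_i))$ agree. Then $\lambda_i=\frac1r$ for all $i$, and $g(x_1)=\dots=g(x_r)$ with disjoint supports, which is excluded. Normalizing gives an equivariant map $X\to S(W_r^{\oplus(D+1)})$ to a sphere of dimension $m=(r-1)(D+1)-1\le n-2$.

**Step 3: fixed points.** Identify $[r]$ with $A=(\mathbb Z/p)^\ell$ and let $A$ act on it by translation. The action is transitive, so an $A$-fixed vector of $W_r$ is constant with sum $0$, hence $0$; the sphere has no $A$-fixed point. An $A$-fixed point of $X$ would have all $\lambda_i=\frac1r$ and all $x_i$ equal, although their supports are disjoint and nonempty; so there is none. By Step 1, $\tilde H^i(X;\mathbb F_p)=0$ for $i\le n-2$, hence for $i\le m$. Volovikov's theorem forbids the map. This proves Proposition 2.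

**Step 4: proof of Theorem C, from colors to coordinates.** Let $f:K\to\mathbb R^d$ be an almost $r$-embedding and let $\mathcal F_{\rm transversal}$ be properly colored with $c$ colors. For each color $\gamma$ let $K_\gamma\subseteq L$ be the complex of transversal sets containing no member of color $\gamma$. A member of $\mathcal F$ contained in a transversal set is transversal, so $K\cap L=\bigcap_\gamma K_\gamma$ (read as $L$ if $c=0$). Extend $f|_{K\cap L}$ to a continuous $\hat f:L\to\mathbb R^d$ by Tietze's theorem. Fix a metric on $L$, let $\delta_\gamma=\operatorname{dist}(\cdot,K_\gamma)$, or $\delta_\gamma\equiv1$ if $K_\gamma$ has no points, and put $g=(\hat f,\delta_1,\dots,\delta_c):L\to\mathbb R^{d+c}$.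

We claim that $g$ is an almost $r$-embedding. Suppose $g(x_1)=\dots=g(x_r)$ with pairwise disjoint supports $\sigma_1,\dots,\sigma_r$. If all $\delta_\gamma$ vanish at these points, then every $\sigma_i$ lies in all $K_\gamma$, hence in $K$, and $f(x_1)=\dots=f(x_r)$, a contradiction. Otherwise some $\delta_\gamma$ is positive at all $x_i$. Then no $\sigma_i$ is in $K_\gamma$, so each $\sigma_i$ contains a transversal member of $\mathcal F$ of color $\gamma$. These $r$ members are nonempty and pairwise disjoint, hence distinct, and form a monochromatic hyperedge, a contradiction.

By Proposition 2 with $D=d+c$ we get $n\le(r-1)(d+c+1)$, that is, $n-(r-1)(d+1)\le(r-1)c$. Taking the maximum over $d$ and the minimum over colorings gives $\mathrm{tcd}^r(\mathcal F)\le(r-1)\chi$, and $\chi$ is an integer. For $r=4$ the bound $\frac{r+1}2$ allows classes of size at most $2$; failure with classes of size at most $3$ is Theorem A, proved in Section 7. $\blacksquare$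

Step 4 does not use the size of the classes. The method stops in Step 1. For a class of size $r-1$ with $r\ge4$, the connectivity bound has $\nu=\lfloor\frac{2r}3\rfloor<r-1$. This is a real loss. Take $\Delta_{4,3}$: it has $12$ vertices, $3\cdot 12=36$ edges and $24$ triangles, and the link of each vertex is a copy of $\Delta_{3,2}$, a hexagon. So it is a closed surface with Euler characteristic $12-36+24=0$. Some component is not a sphere, so $H_1(\Delta_{4,3};\mathbb F_2)\ne0$. For $r=4$ and the classes of $D+1$ triples and one singleton, $X=(\Delta_{4,3})^{*(D+1)}*[4]$. By the Künneth formula for joins it has nonzero reduced $\mathbb F_2$-homology in degree $(D+1)+(D+1)=2(D+1)$, which is at most $m=3(D+1)-1$. Volovikov's hypothesis fails.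

So for classes of size $r-1$, the existence of the equivariant map must be decided by a finer count, on joins of copies of $\Delta_{r,r-1}$ with $[r]$. That is Lemma 1.

## 5. Counting zeros modulo $r$: proof of Lemma 1

The plan is obstruction theory done by hand. We take an explicit equivariant map $g_0:T\to U$ with isolated zeros. Each $N$-simplex gets an integer, the degree of the map on its boundary. Then we change the map on the $(N-1)$-skeleton $T^{(N-1)}$ until all these integers are $0$.

Two standard facts are used. By Hopf's theorem, a map from the boundary of an $N$-simplex to an $(N-1)$-sphere is null-homotopic, hence extends over the simplex, if and only if its degree is $0$. And a map on an oriented $(N-1)$-simplex $\eta$ may be changed in the interior of $\eta$, fixed on $\partial\eta$, with any prescribed difference degree $z\in\mathbb Z$: the old and new maps glue to a map from a sphere (two copies of $\eta$ glued along $\partial\eta$) to $S(U)$, and $z$ is its degree. If $F$ is an oriented $N$-simplex containing $\eta$, and $\eta$ is the only face of $F$ where the map changes, then the degree on $\partial F$ changes by $z[F:\eta]$. Here $[F:\eta]=\pm1$ is the incidence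 number: if $F$ is oriented as $[x_0,\dots,x_N]$, omitting $x_p$ induces $(-1)^p[x_0,\dots,\widehat{x_p},\dots,x_N]$, which we compare with the orientation of $\eta$.

**Step 1: describe and orient the top simplices.** Let $M\subset T$ be the subcomplex without apexes. It is pure of dimension $N-1$: if a column of a board is empty, at most $r-2$ rows of that board are used, so a rook can be added in that column. Hence a facet $\theta$ of $M$ has one rook in each column. Facets correspond to triples $(\pi_1,\pi_2,\pi_3)\in S_r^3$ by
$$\theta=\{(j,u,\pi_j(u)):1\le j\le3,\ 1\le u\le r-1\},$$
where $\pi_j(r)$ is the unused row of board $j$. Put $\varepsilon(\theta)=\operatorname{sgn}\pi_1\operatorname{sgn}\pi_2\operatorname{sgn}\pi_3$, and let $[\theta]$ be $\theta$ with vertices ordered lexicographically by $(j,u)$. The $N$-simplices of $T$ are $F=\theta\cup\{a_i\}$. We orient $F$ by $\varepsilon(\theta)[\theta,a_i]$.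

We also record a fact used repeatedly: if $\sigma\in G$ maps the $r-1$ rooks of a full board of one simplex to the rooks of the same board with the same positions, then $\sigma=1$. Indeed $\sigma$ preserves columns, so it fixes each of these rooks, hence $r-1$ rows, hence all rows. In particular $\sigma\theta=\theta$ implies $\sigma=1$, and $G$ acts freely on the set of $N$-simplices.

**Step 2: show that degrees are constant on orbits.** Fix an orientation of $U$. For an equivariant map $g:T^{(N-1)}\to S(U)$ let $d_g(F)$ be the degree of $g|_{\partial F}$. Let $\sigma\in G$. The facet $\sigma\theta$ belongs to $(\sigma\pi_1,\sigma\pi_2,\sigma\pi_3)$, so $\varepsilon(\sigma\theta)=\operatorname{sgn}(\sigma)^3\varepsilon(\theta)=\operatorname{sgn}(\sigma)\varepsilon(\theta)$. Since $\sigma$ preserves the order by $(j,u)$, it carries the orientation $\varepsilon(\theta)[\theta,a_i]$ of $F$ to $\varepsilon(\theta)[\sigma\theta,a_{\sigma(i)}]$, which is $\operatorname{sgn}(\sigma)$ times the orientation of $\sigma F$. On $U=W_r^{\oplus3}$, $\sigma$ has determinant $\operatorname{sgn}(\sigma)^3=\operatorname{sgn}(\sigma)$, so it has that degree on $S(U)$. From $g|_{\partial(\sigma F)}=\sigma\circ g|_{\partial F}\circ\sigma^{-1}$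 the two signs cancel and
$$d_g(\sigma F)=d_g(F).$$
So $d_g$ is a function on the set $\Omega$ of $G$-orbits of $N$-simplices.

**Step 3: choose a starting map and find its zeros.** Let $g_0:T\to U$ be affine on simplices, with $(j,u,i)\mapsto\bar e_i$ in the $j$-th summand and $a_i\mapsto(\bar e_i,\bar e_i,\bar e_i)$. It is equivariant. A point of $T$ determines vectors $y_1,y_2,y_3\in\mathbb R^r_{\ge0}$, where $y_j$ lists the total weights in the rows of board $j$. If the point involves an apex $a_{i_0}$, let $\lambda$ be its weight; otherwise put $\lambda=0$. The point is a zero of $g_0$ if and only if, for each $j$, the vector $y_j+\lambda e_{i_0}$ is constant, say with all entries $\alpha_j$. Each $y_j$ has a zero entry, because only $r-1$ columns are available.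

If $\lambda=0$, then $y_j$ is constant with a zero entry, so all weights vanish, which is impossible. If $\lambda>0$, the entry at $i_0$ shows $\alpha_j\ge\lambda>0$. Away from $i_0$ the entries of $y_j$ equal $\alpha_j>0$, so the zero entry is at $i_0$. Hence $\alpha_j=\lambda$ and $y_j=\lambda(\mathbf 1-e_{i_0})$ for every $j$. Each board then has $r-1$ rooks of weight $\lambda$, in all rows but $i_0$, and the apex $a_{i_0}$ has weight $\lambda$.

Call $\theta\cup\{a_i\}$ pure if $\pi_1(r)=\pi_2(r)=\pi_3(r)=i$. We have shown that the zeros of $g_0$ are exactly the barycenters of the pure $N$-simplices. In particular $g_0\ne0$ on $T^{(N-1)}$, so $g=g_0/|g_0|$ is defined there. If $F$ is not pure, $g$ extends over $F$, and $d_g(F)=0$.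

**Step 4: show that all pure simplices have the same degree.** Let $F=\theta\cup\{a_i\}$ be pure and let $w_1,\dots,w_N\in U$ be the images of the ordered vertices of $\theta$. On board $j$ they are the vectors $\bar e_{i'}$, $i'\ne i$, in the $j$-th summand, a basis of it. So $w_1,\dots,w_N$ is a basis of $U$. Since $\bar e_i=-\sum_{i'\ne i}\bar e_{i'}$, the image of $a_i$ is $a=-\sum_lw_l$. Then $w_l-a=w_l+\sum_{l'}w_{l'}$, so
$$\det(w_1-a,\dots,w_N-a)=\det(I+J)\det(w_1,\dots,w_N)=(N+1)\det(w_1,\dots,w_N),$$
where $J$ is the all-ones matrix; $I+J$ has eigenvalues $N+1$ (once) and $1$ ($N-1$ times). So $g_0|_F$ is an affine isomorphism onto a simplex with barycenter $0$. Radial projection makes $g|_{\partial F}$ a homeomorphism onto $S(U)$, and $d_g(F)=\pm1$. Up to a sign depending only on $N$ and the fixed orientation, $d_g(F)$ equals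
$$\varepsilon(\theta)\operatorname{sign}\det(w_1,\dots,w_N)=\varepsilon(\theta)\cdot\prod_{j=1}^3\operatorname{sign}\det(\bar e_{\pi_j(1)},\dots,\bar e_{\pi_j(r-1)}).$$
Since $\bar e_{\pi(u)}=\pi\bar e_u$ and $\pi$ has determinant $\operatorname{sgn}\pi$ on $W_r$, each factor is $\operatorname{sgn}(\pi_j)$ times a constant. The product of these signs cancels $\varepsilon(\theta)$. Hence there is a $\kappa\in\{1,-1\}$ with $d_g(F)=\kappa$ for all pure $F$.

**Step 5: compute the total and use that $r$ is composite.** A pure simplex is given by $i\in[r]$ and three bijections $[r-1]\to[r]\setminus\{i\}$, so there are $r\,((r-1)!)^3$ of them. The action on $N$-simplices is free, so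
$$\sum_\Omega d_g=\kappa\,\frac{r\,((r-1)!)^3}{r!}=\kappa\,((r-1)!)^2.\tag{2}$$
Write $r=r_1r_2$ with $2\le r_1,r_2\le r-1$. Both $r_1$ and $r_2$ divide $(r-1)!$, so $r$ divides $((r-1)!)^2$. For $r=4$ the sum is $\pm36$.

This is the only place where compositeness enters. For a prime $r$, no factor of $((r-1)!)^2$ is divisible by $r$. For $r=2$ the sum is $\pm1$. In that case $T$ is a join of four copies of $S^0$, a $3$-sphere with antipodal action, and $U=\mathbb R^3$ with $-1$; by the Borsuk–Ulam theorem there is indeed no equivariant map $T\to S(U)$.

**Step 6: set up equivariant changes.** Let $\eta$ be an oriented $(N-1)$-simplex of $T$ with $\sigma\eta\ne\eta$ for all $\sigma\ne1$. Change $g$ in the interior of $\eta$ with difference degree $z$, and copy the change to each $\sigma\eta$ by $\sigma\circ g\circ\sigma^{-1}$. The simplices $\sigma\eta$ are distinct, so this is well defined and gives again an equivariant map $T^{(N-1)}\to S(U)$. If $F$ contains $\eta$ but no other member of the orbit $G\eta$, then $d(F)$ changes by $z[F:\eta]$. If $F$ contains no member of $G\eta$, then $d(F)$ does not change. An $N$-simplex that contains some $\sigma\eta$ is in the orbit of one that contains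 $\eta$. So it suffices to look at the $N$-simplices containing $\eta$.

**Step 7: Move 1 changes the total by any multiple of $r$.** Take $\eta=\theta$, a facet of $M$, oriented by $\varepsilon(\theta)[\theta]$. Its stabilizer is trivial by Step 1. The $N$-simplices containing it are $\theta\cup\{a_1\},\dots,\theta\cup\{a_r\}$. Each contains only one $(N-1)$-simplex without apex, so no other member of $G\theta$. The omitted vertex $a_i$ is in last position, so each incidence is $(-1)^N$. If $\sigma(\theta\cup\{a_i\})=\theta\cup\{a_{i'}\}$, then $\sigma\theta=\theta$, so $\sigma=1$ and $i=i'$; thus these simplices lie in $r$ distinct orbits. Move 1 adds $(-1)^Nz$ to these $r$ orbit values and changes nothing else. The sum over $\Omega$ changes by $(-1)^Nrz$.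

**Step 8: Move 2 shifts value between neighboring orbits.** Take $\eta=\tau\cup\{a_i\}$ with $\tau=\theta\setminus\{(j,u,\pi_j(u))\}$, with either orientation. On board $j$, column $u$ is empty and the free rows are $\pi_j(u)$ and $\pi_j(r)$. So exactly two facets of $M$ contain $\tau$: $\theta$, and the facet $\theta'$ obtained by replacing $\pi_j$ by $\pi_j\circ(u\ r)$. The $N$-simplices containing $\eta$ are exactly $\theta\cup\{a_i\}$ and $\theta'\cup\{a_i\}$. The exchanged vertices lie in the same column, so they have the same position in $[\theta]$ and $[\theta']$, while $\varepsilon(\theta')=-\varepsilon(\theta)$. Hence the two incidences with $\eta$ are opposite.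

We check the freeness conditions with the help of a second board $j'\ne j$. On board $j'$ the simplices $\tau,\theta,\theta'$ coincide and are full. If $\sigma\eta=\eta$, or if $\sigma\eta\subset\theta\cup\{a_i\}$, or if $\sigma\eta\subset\theta'\cup\{a_i\}$, or if $\sigma(\theta\cup\{a_i\})=\theta'\cup\{a_i\}$, then $\sigma$ fixes the $r-1$ rooks on board $j'$, so $\sigma=1$. It follows that $\eta$ has trivial stabilizer and that each of the two $N$-simplices contains no other member of $G\eta$. They lie in different orbits, since $\sigma=1$ would give $\theta=\theta'$. So Move 2 adds $\pm z$ to one orbit value, $\mp z$ to the other, and changes nothing else.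

**Step 9: make all degrees zero and extend.** Since $r\mid\sum_\Omega d_g$ by (2), one Move 1 with a suitable $z$ makes the sum $0$. Every orbit contains some $\theta\cup\{a_1\}$. Any two facets $\theta$ are connected by switches $\pi_j\mapsto\pi_j\circ(u\ r)$, because the transpositions $(u\ r)$, $1\le u\le r-1$, generate $S_r$. So the graph on $\Omega$ whose edges are given by Moves 2 is connected. Choose a spanning tree, and repeatedly push the value of a leaf to its neighbor and delete the leaf. At the end one orbit remains, and its value is the total, $0$. Now $d_g\equiv0$. By Hopf's theorem $g$ extends over one $N$-simplex of each orbit into $S(U)$. Since $G$ acts freely on $N$-simplices, we can copy these extensions by $\sigma\circ g\circ\sigma^{-1}$ to all others. The result is $h:T\to S(U)$. $\blacksquare$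

Why three boards? With $m$ boards, Steps 1–5 go through, with both signs in Step 2 equal to $\operatorname{sgn}(\sigma)^m$, and the sum becomes $\kappa((r-1)!)^{m-1}$. For $m=2$ and $r=4$ this is $\pm6$, not divisible by $4$. For $m=1$ it is $\pm1$, and Step 8 has no second board. Three boards serve all composite $r$.

## 6. From an equivariant map to an almost $r$-embedding

**Definition (deleted product).** $K^{\times r}_\Delta$ is the union of all $\sigma_1\times\dots\times\sigma_r$ with $\sigma_1,\dots,\sigma_r$ nonempty pairwise disjoint faces of $K$. The group $S_r$ permutes the factors: $(\sigma x)_{\sigma(i)}=x_i$.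

For example, if $K$ is $r$ points, $K^{\times r}_\Delta$ consists of the $r!$ orderings of them.

If $f:K\to\mathbb R^d$ is an almost $r$-embedding, then $(x_1,\dots,x_r)\mapsto(f(x_1),\dots,f(x_r))$, projected to $W_r^{\oplus d}$, has no zero on $K^{\times r}_\Delta$. So it gives an equivariant map to $S(W_r^{\oplus d})$. We need a converse. It is due to Mabillard–Wagner, *Eliminating Tverberg points, I. An analogue of the Whitney trick*, SoCG 2014, 171–180; see also Avvakumov–Mabillard–Skopenkov–Wagner, *Eliminating higher-multiplicity intersections, III. Codimension 2*, Israel J. Math. 245 (2021). We use it as a black box.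

**Theorem MW.** Let $r\ge3$, $s\ge3$, and let $K$ be a finite simplicial complex of dimension $(r-1)s$. If there is an $S_r$-equivariant map $K^{\times r}_\Delta\to S(W_r^{\oplus rs})$, then there is a PL almost $r$-embedding $K\to\mathbb R^{rs}$.

The dimensions in this theorem shape the counterexample. The obvious candidate is the system of Section 3, where $\mathcal F$ consists of the pairs inside classes and $K=L$. With $B$ groups of three $(r-1)$-classes and one singleton, and $e$ more $(r-1)$-classes, the deleted product maps equivariantly to a sphere $S(W_r^{\oplus(3B+e)})$; Section 7 does this in detail. But $L$ has dimension $4B+e-1$. Theorem MW with target dimension $3B+e=rs$ needs dimension $(r-1)s=3B+e-s$, which is smaller. It does not apply to $L$.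

The way out is to apply Theorem MW to a skeleton. Let $K$ consist of the transversal sets of size at most $(r-1)s+1$. The price is that the transversal sets of size $(r-1)s+2$ now belong to $\mathcal F$. They cost a single color if no $r$ of them are disjoint, that is, if $r((r-1)s+2)>n$. With $3B+e=rs$ we have $n=(r-1)rs+B$, so this condition reads
$$2r>B .$$
An almost $r$-embedding into $\mathbb R^{rs}$ gives $\mathrm{tcd}^r(\mathcal F)\ge n-(r-1)(rs+1)=B-(r-1)$. To beat one color in (1) we want this to be at least $r$, that is,
$$B\ge2r-1 .$$
So $B=2r-1$ is forced. From $3B=6r-3\le rs$ and $r\ge4$ we get $s\ge6$, and $s=6$ works with $e=3$. These are the numbers in Theorem A: $3B+e=6r$ large classes, $2r-1$ singletons, and $k=(r-1)s=6(r-1)$.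

## 7. Proof of Theorem A

Let $r\ge4$ be composite, with $n$, $k$, the partition and $\mathcal F$ as in Theorem A.

**Step 1: check the parameters.** We have $6r(r-1)+(2r-1)=6r^2-4r-1=(r-1)(6r+2)+1=n$, so the partition exists. $K$ consists of all transversal sets of size at most $k+1=6r-5$. There are $8r-1\ge6r-4=k+2$ classes, so $\dim K=k=6(r-1)$ and there are transversal sets of size $k+2$. No member of $\mathcal F$ contains another, since a transversal set contains no pair from a class; so $\mathcal F$ is exactly the set of minimal non-faces of $K$.

**Step 2: compute the chromatic number.** Pairs inside classes are not transversal, so $\mathcal F_{\rm transversal}$ is the set of all transversal sets of size $k+2$. It is nonempty. Since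
$$r(k+2)=r(6r-4)=6r^2-4r=n+1>n,\tag{3}$$
no $r$ of its members are pairwise disjoint. There are no hyperedges, and $\chi=1$.

**Step 3: set up coordinates for the equivariant map.** We want an equivariant map $K^{\times r}_\Delta\to S(W_r^{\oplus6r})$. Group the classes into $2r-1$ blocks, each consisting of three $(r-1)$-classes, numbered $1,2,3$, and one singleton. This uses $6r-3$ large classes and leaves three, $E_1,E_2,E_3$. Number the elements of each large class in a block by columns $u\in[r-1]$.

Let $x=(x_1,\dots,x_r)\in K^{\times r}_\Delta$ with supports $\sigma_1,\dots,\sigma_r$, which are pairwise disjoint and transversal. For $v\in[n]$ let $w_v=\sum_ix_i(v)$. If $w_v>0$, let $i(v)$ be the unique $i$ with $v\in\sigma_i$; then $w_v=x_{i(v)}(v)$. Two different elements of one class with positive weight have different $i(v)$, because each $\sigma_i$ is transversal. A permutation $\sigma$ leaves $w_v$ unchanged and replaces $i(v)$ by $\sigma(i(v))$.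

**Step 4: give each block three copies of $W_r$ by means of $h$.** For a block $b$ let $w_b=\sum_{v\in b}w_v$. If $w_b>0$, define $z_b(x)\in T$ by putting weight $w_v/w_b$ at $(j,u,i(v))$ if $v$ is the element in column $u$ of the $j$-th large class of $b$, and at $a_{i(v)}$ if $v$ is the singleton. By Step 3 the occupied vertices form a simplex of $T$: different columns, different rows on each board, and at most one apex. The weight at $(j,u,i)$ is $x_i(v)/w_b$, so $z_b$ is continuous where $w_b>0$. Put
$$\Phi_b(x)=w_b\,h(z_b(x))\in W_r^{\oplus3},\qquad \Phi_b(x)=0\text{ if }w_b=0 .$$
Since $|h|=1$, we have $|\Phi_b(x)|=w_b$. So $\Phi_b$ is continuous and vanishes only where $w_b=0$. It is equivariant because $z_b(\sigma x)=\sigma z_b(x)$ and $h$ is equivariant.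

**Step 5: give each leftover class one copy of $W_r$.** For $j=1,2,3$ let
$$\Psi_j(x)=\sum_{v\in E_j}w_v\,\bar e_{i(v)}=\sum_{i=1}^r\Big(\sum_{v\in E_j}x_i(v)\Big)\bar e_i\in W_r ,$$
where terms with $w_v=0$ are $0$. The second expression shows continuity, and equivariance is clear. If $\Psi_j(x)=0$, then $\sum_{v\in E_j}w_ve_{i(v)}$ is a constant vector. It has at most $|E_j|=r-1<r$ nonzero entries, so it is $0$ and all $w_v$ with $v\in E_j$ vanish.

**Step 6: assemble.** The map $(\Phi_b,\Psi_j)_{b,j}$ takes values in $W_r^{\oplus(3(2r-1)+3)}=W_r^{\oplus6r}$ and is equivariant. If it vanished at $x$, all $w_v$ would be $0$; but $\sum_vw_v=r$. So we may normalize it to an equivariant map $K^{\times r}_\Delta\to S(W_r^{\oplus6r})$.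

**Step 7: conclude.** Theorem MW with $s=6$ applies, because $\dim K=6(r-1)=(r-1)s$ and $rs=6r$. It gives an almost $r$-embedding $f:K\to\mathbb R^{6r}$. Hence
$$\mathrm{tcd}^r(\mathcal F)\ge n-(r-1)(6r+1)=(r-1)(6r+2)+1-(r-1)(6r+1)=r,$$
and $\lceil\mathrm{tcd}^r(\mathcal F)/(r-1)\rceil\ge\lceil r/(r-1)\rceil=2>1=\chi$. $\blacksquare$

So $P(r)$ fails for every composite $r$, that is, for every non-prime $r\ge2$.

## 8. Removing the color and taking joins: proof of Theorem B

Keep $k$, $K$ and $f:K\to\mathbb R^{6r}$ from Section 7, and write $n_1=(r-1)(6r+2)+1$. The system in Theorem A needs one color. We trade that color for one more coordinate, as in Step 4 of Section 4, and then amplify by joins. Let $L\supseteq K$ be the complex of all transversal sets and put $D=6r+1$, so that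
$$n_1=(r-1)(D+1)+1.\tag{4}$$

**Step 1: an almost $r$-embedding of $L$ in $\mathbb R^D$.** Extend $f$ to a continuous map $\hat f:L\to\mathbb R^{6r}$ by Tietze's theorem and let $g=(\hat f,\operatorname{dist}(\cdot,K)):L\to\mathbb R^D$. Suppose $g(x_1)=\dots=g(x_r)$ with pairwise disjoint supports $\sigma_1,\dots,\sigma_r$. If the common distance is $0$, all $\sigma_i$ lie in $K$ and $f(x_1)=\dots=f(x_r)$, a contradiction. If it is positive, no $\sigma_i$ is in $K$, so $|\sigma_i|\ge k+2$ for all $i$; this is impossible, because $r(k+2)>n_1$ by (3).

So $L$ has $(r-1)(D+1)+1$ vertices in classes of size at most $r-1$, and it maps to $\mathbb R^D$ without $r$ disjoint faces whose images meet. This is the failure, for composite $r$, of the property checked by hand for $d=0,1$ in Section 3; in other words, $g$ violates the optimal colored topological Tverberg property.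

**Step 2: joins of almost $r$-embeddings.** On the join of $q$ disjoint copies of $L$, define
$$L^{*q}\to\Big\{t\in\mathbb R^q:\sum t_j=1\Big\}\times(\mathbb R^D)^q\cong\mathbb R^{D_q},\qquad \sum_jt_jx_j\mapsto(t_j,\,t_jg(x_j))_j,\qquad D_q=q(D+1)-1 ,$$
with $t_jg(x_j)=0$ when $t_j=0$; this is continuous because $g$ is bounded. Suppose $r$ points with pairwise disjoint supports have the same image. Then they have the same $t_1,\dots,t_q$. Choose $j$ with $t_j>0$. The $j$-th components of the $r$ points have the same image under $g$ and pairwise disjoint supports, contradicting Step 1. So the map is an almost $r$-embedding.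

**Step 3: the system.** Let the ground set be the $qn_1$ vertices of the $q$ copies, with their classes, together with $c(r-1)$ new elements, each forming a class of size $1$. All classes have size at most $r-1$. Let $\mathcal F$ consist of all pairs inside classes and all sets $\{v\}$ with $v$ new. No member contains another. A set containing no member of $\mathcal F$ has no new element and meets each old class at most once, so the complex of $\mathcal F$ is $L^{*q}$. The ground set has $qn_1+c(r-1)$ elements. By Step 2 and (4),
$$\mathrm{tcd}^r(\mathcal F)\ge qn_1+c(r-1)-(r-1)(D_q+1)=q\big(n_1-(r-1)(D+1)\big)+c(r-1)=q+(r-1)c .$$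

**Step 4: the chromatic number.** Pairs inside classes are not transversal, so $\mathcal F_{\rm transversal}$ consists of the $c(r-1)$ singletons $\{v\}$ with $v$ new. Any $r$ of them are distinct and pairwise disjoint, so they form a hyperedge. Hence a coloring is proper if and only if each color is used at most $r-1$ times, and $\chi=c$. For $c=0$ the system $\mathcal F_{\rm transversal}$ is empty. $\blacksquare$
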